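# Non-normal components of module varieties over truncated path algebras and self-injective algebras with vanishing radical cube

## 1. Module varieties, two classes of algebras, and normality

Throughout, $K$ is an algebraically closed field of arbitrary characteristic. Let $Q$ be a finite quiver with vertices $e_1,\dots,e_n$ and arrow set $Q_1$; an arrow $\alpha$ goes from $s(\alpha)$ to $t(\alpha)$. Modules are left modules, so paths are read from right to left: $\beta\alpha$ means "first $\alpha$, then $\beta$". An ideal $I$ of $KQ$ is admissible if it is contained in the ideal generated by the paths of length $2$ and contains all paths of some length $m$. Then $A=KQ/I$ is a finite-dimensional basic algebra, and its Jacobson radical $J$ is generated by the arrows. For a module $M$, the space $J^kM$ is the sum of the images of all paths of length exactly $k$, because a longer path can be written $w'w''$ with $w'$ of length $k$, and its image lies in the image of $w'$. We write $\operatorname{soc}M=\{m\in M: Jm=0\}$. All varieties carry their reduced structure.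

**Definition 1.1 (the affine variety).** For a dimension vector $\mathbf d=(d_1,\dots,d_n)$, $\operatorname{Rep}(A,\mathbf d)$ is the affine variety of tuples $(x_\alpha)_{\alpha\in Q_1}$ with $x_\alpha\in\operatorname{Hom}_K(K^{d_{s(\alpha)}},K^{d_{t(\alpha)}})$ that satisfy the relations in $I$.

**Example 1.2.** Let $Q$ be $0\xrightarrow{\alpha}1\xrightarrow{\beta}2$ with the relation $\beta\alpha=0$, and $\mathbf d=(1,1,1)$. Then $\operatorname{Rep}(A,\mathbf d)=\{(\alpha,\beta)\in K^2:\beta\alpha=0\}$ is a pair of lines crossing at the origin. It has two irreducible components, and each is a line.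

**Definition 1.3 (the projective variety).** Put $|\mathbf d|=\sum_id_i$ and $P=\bigoplus_{i=1}^n(Ae_i)^{d_i}$. Then $\operatorname{GRASS}(A,\mathbf d)$ is the projective variety of all $A$-submodules $C\subseteq P$ such that $P/C$ has dimension vector $\mathbf d$. It is a closed subvariety of the Grassmannian of $(\dim_KP-|\mathbf d|)$-dimensional subspaces of $P$.

**Example 1.4.** Let $A=K[x]/(x^2)$ (one vertex, one loop) and $d=2$. Then $P=A^2$ has basis $g_1,g_2,xg_1,xg_2$, and $\operatorname{GRASS}(A,2)$ consists of the $x$-stable planes in $P$. Look at those planes $C$ that are complements of $D=\langle g_1,g_2\rangle$. Such a $C$ has a unique basis of the form $c_j=xg_j-\sum_i\varphi_{ij}g_i$ with $\varphi\in M_2(K)$. Now $xc_j=-\sum_i\varphi_{ij}xg_i$. The only element of $C$ with these $xg_i$-coordinates is $-\sum_i\varphi_{ij}c_i$, and its $g_k$-coordinate is $\sum_i\varphi_{ki}\varphi_{ij}$. So $C$ is a submodule if and only if $\varphi^2=0$. This open part of $\operatorname{GRASS}(A,2)$ is therefore a copy of $\operatorname{Rep}(A,2)=\{\varphi\in M_2(K):\varphi^2=0\}$, and $x$ acts on $P/C\cong D$ by $\varphi$.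

**Definition 1.5 (truncated path algebra).** $A$ is a truncated path algebra if $A=KQ/\langle\text{all paths of length }L+1\rangle$ for some $L\ge1$.

**Example 1.6.** One vertex with one loop gives $K[x]/(x^{L+1})$. For $0\xrightarrow{p}1\overset{a,b}{\rightrightarrows}2\xrightarrow{q}3$ and $L=2$, the only paths of length $3$ are $qap$ and $qbp$, so the relations are $qap=0=qbp$.

**Definition 1.7.** $A$ is self-injective with vanishing radical cube if $A$ is injective as a left module over itself and $J^3=0$.

A convenient test: if there is a linear form $\varphi:A\to K$ for which the bilinear form $(a,b)\mapsto\varphi(ab)$ is nondegenerate (a Frobenius algebra), then $A$ is self-injective. Indeed $b\mapsto\varphi(\,\cdot\,b)$ is an isomorphism of left modules from $A$ to $\operatorname{Hom}_K(A,K)$, where $(cf)(a)=f(ac)$, and $\operatorname{Hom}_K(A,K)$ is an injective left module.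

**Example 1.8.** $A=K[x]/(x^3)$ has $J=(x)$ and $J^3=0$. With $\varphi$ the coefficient of $x^2$, the Gram matrix of the form in the basis $1,x,x^2$ has ones on the antidiagonal and zeros elsewhere, so it is nondegenerate and $A$ is self-injective.

**Definition 1.9 (normality).** An irreducible variety $C$ is normal at $c$ if the local ring $\mathcal O_{C,c}$ is integrally closed in the function field $K(C)$, and normal if it is so at every point.

We use these textbook facts: smooth points are normal points; the set of normal points is open; an affine irreducible variety is normal if and only if its coordinate ring is integrally closed; a polynomial ring over an integrally closed domain is integrally closed.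

**Example 1.10 (a node).** Let $C=\{y^2-xy=x^3\}\subset\mathbb A^2$. The map $n(s)=(s^2-s,\;s^3-s^2)$ sends $\mathbb A^1$ onto $C$: a point with $x=0$ has $y=0$ and equals $n(0)$, and a point with $x\ne0$ equals $n(y/x)$. So $C$ is irreducible. The rational function $h=y/x$ satisfies $h^2-h=x$, so it is integral over $K[C]$, and $h(n(s))=s$ for $s\neq0,1$. But $n(0)=n(1)=(0,0)$: approached along $s\to0$ the function $h$ tends to $0$, along $s\to1$ it tends to $1$. The next observation turns this into a proof that $C$ is not normal at the origin.

**Observation 1.11 (two limits).** Let $C$ be an irreducible variety, $c\in C$, and let $h\in K(C)$ be integral over $\mathcal O_{C,c}$ and regular on a nonempty open set $U'$. Let $\gamma,\gamma':\mathbb A^1\to C$ be morphisms with $\gamma(0)=\gamma'(0)=c$ and with $\gamma(t),\gamma'(t)\in U'$ for all but finitely many $t$. Suppose that $h(\gamma(t))$ and $h(\gamma'(t))$ agree, for all but finitely many $t$, with polynomials in $t$ whose values at $t=0$ are $\eta$ and $\eta'$. If $\eta\ne\eta'$, then $C$ is not normal at $c$.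

Proof: if $C$ were normal at $c$, then $h\in\mathcal O_{C,c}$ would be regular on a neighborhood $N$ of $c$, and the two meanings of $h$ agree on $N\cap U'$. Then $h\circ\gamma$ is regular near $t=0$ and agrees with the given polynomial for all but finitely many $t$, so $h(c)=\eta$. In the same way $h(c)=\eta'$, a contradiction.

**Observation 1.12 (components from open sets).** If $U$ is a nonempty irreducible open subset of a variety $Y$, then $\overline U$ is an irreducible component of $Y$. Indeed $\overline U$ is irreducible, so it lies in a component $C$, and $U$ is a nonempty open subset of $C$, hence dense in it.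

## 2. The normality conjecture for the two classes

The following conjecture is taken from B. Huisgen-Zimmermann and K.R. Goodearl, "Irreducible components of module varieties: projective equations and rationality", arXiv:1108.2833 (2011).

**Conjecture 2.1.** Normality holds for all irreducible components of the varieties $\operatorname{GRASS}(A,\mathbf d)$ and $\operatorname{Rep}(A,\mathbf d)$, provided that $A$ is either a truncated path algebra or self-injective with vanishing radical cube.

The claim is made for every $\mathbf d$, and components carry the reduced structure. Is it true? It is not. It fails in both classes, for $\operatorname{Rep}$ and for $\operatorname{GRASS}$, over every algebraically closed field. These are the statements we prove.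

**Theorem 2.2.** Let $Q:\ 0\xrightarrow{p}1\overset{a,b}{\rightrightarrows}2\xrightarrow{q}3$, $A=KQ/\langle\text{paths of length }3\rangle$ (so $L=2$), $\mathbf d=(1,2,2,1)$. Then $\operatorname{Rep}(A,\mathbf d)$ has a non-normal irreducible component.

**Theorem 2.3.** (a) Let $L\ge2$, let $Q$ be any quiver having a vertex with $r\ge2$ loops, and let $A=KQ/\langle\text{paths of length }L+1\rangle$. For $\mathbf d$ equal to $L+2$ at that vertex and $0$ elsewhere, $\operatorname{Rep}(A,\mathbf d)$ has a non-normal component.
(b) Let $A=K\langle x,y\rangle/(xy,\,yx,\,x^2-y^2)$. It is self-injective with $J^3=0$, and the closure of the orbit of ${}_AA$ is a non-normal component of $\operatorname{Rep}(A,4)$.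

**Lemma 2.4.** Let $A=KQ/I$ be as in Section 1. The components of $\operatorname{Rep}(A,\mathbf d)$ and $\operatorname{GRASS}(A,\mathbf d)$ correspond bijectively, and corresponding components are simultaneously normal or non-normal. Hence all the above counterexamples also occur in $\operatorname{GRASS}(A,\mathbf d)$.

**Theorem 2.5.** If $J^2=0$ (that is, $L=1$), all components of all $\operatorname{Rep}(A,\mathbf d)$ and $\operatorname{GRASS}(A,\mathbf d)$ are normal, in every characteristic.

**Corollary 2.6.** For the truncated algebra with one vertex, $r$ loops and parameter $L\ge1$: all components of $\operatorname{Rep}(A,d)$ and $\operatorname{GRASS}(A,d)$ are normal for all $d$ if and only if $L=1$ or $r\le1$.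

Within the truncated class, $L=1$ is thus exactly the safe value: normality always holds for $L=1$, and it fails for suitable quivers for every $L\ge2$. These results do not classify all pairs $(Q,L)$ with $L\ge2$, nor all self-injective algebras with $J^3=0$.

## 3. Affine spaces, the quadric cone, and a normal hypersurface

If $Q$ has no path of length $L+1$, there are no relations and $\operatorname{Rep}(A,\mathbf d)$ is an affine space. The first cases with relations can be done by hand.

**Example 3.1 (one loop, $L=1$, $d=2$).** A matrix $\begin{pmatrix}a&b\\c&e\end{pmatrix}$ has square zero if and only if its trace and determinant vanish. So $\operatorname{Rep}(A,2)$ is the cone $a^2+bc=0$ in $\mathbb A^3$. The polynomial $a^2+bc$ is linear in $b$ with coprime coefficients $c$ and $a^2$, so it is irreducible. The homomorphism $a\mapsto st$, $b\mapsto s^2$, $c\mapsto-t^2$ maps $K[a,b,c]/(a^2+bc)$ onto the subring $S\subset K[s,t]$ of polynomials with only even-degree terms. Both rings are domains of dimension $2$, so it is an isomorphism. And $S$ is integrally closed: if $f=g/h$ with $g,h\in S$ is integral over $S$, then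 $f\in K[s,t]$ because $K[s,t]$ is integrally closed, and in $fh=g$ the odd part of $f$ times $h$ must vanish, so $f\in S$. The cone is normal in every characteristic.

**Example 3.2 (single arrows, $L=2$).** Let $Q$ be $0\xrightarrow{p}1\xrightarrow{a}2\xrightarrow{q}3$ with $qap=0$ and $\mathbf d=(1,2,2,1)$. Then $\operatorname{Rep}(A,\mathbf d)\subset\mathbb A^8$ is the hypersurface $f=qap=0$. The polynomial $f=q_1(ap)_1+q_2(ap)_2$ is linear in $q_1$, and the irreducible quadric $(ap)_1$ does not divide $q_2(ap)_2$, so $f$ is irreducible. The partial derivatives of $f$ are the entries of $qa$, of $ap$, and the products $q_ip_j$. They all vanish exactly when $q=0$ and $ap=0$, or $p=0$ and $qa=0$. The set $\{(p,a):ap=0\}$ has dimension $4$: for $p=0$ the matrix $a$ is free, and for $p\ne0$ we get $2+2$ parameters. The second set has dimension $4$ as well. So the singular locus has dimension $4$ in a hypersurface of dimension $7$. By Serre's criterion a hypersurface with singular locus of codimension at least $2$ is normal. Hence $\operatorname{Rep}(A,\mathbf d)$ is normal.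

## 4. Doubling the middle arrow: a two-valued eigenvalue

Now replace the middle arrow by two arrows, which is the situation of Theorem 2.2. The points of $\operatorname{Rep}(A,\mathbf d)$ are the
$$(p,a,b,q)\in K^2\times M_2(K)^2\times(K^2)^*\quad\text{with}\quad qap=0=qbp .$$
It is natural to repeat Example 3.2: two equations in $\mathbb A^{12}$, a complete intersection, Serre's criterion. Here is where this stops. The part $p\ne0$, $q\neq0$ has dimension $4+3+3=10$, but so have $\{p=0\}$ and $\{q=0\}$, where both equations hold automatically. So the two equations cut out three components, all of dimension $10$, and the interesting one, $C=\overline{\{p\ne0,\,q\ne0\}}$, is not defined by them alone. For example, for $p,q\ne0$ the vectors $ap,bp$ lie in the line $\ker q$, so $\det(ap\mid bp)=0$ on $C$, which fails on most of $\{q=0\}$. Serre's criterion for the two equations says nothing about $C$.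

The extra equation points to what is special about $C$: generically $bp=\lambda\,ap$ for a scalar $\lambda$. If $a$ is invertible, $\lambda$ is an eigenvalue of $a^{-1}b$ with eigenvector $p$. When $p$ and $q$ shrink to zero, only $(a,b)$ is left, and $a^{-1}b$ has two eigenvalues; the point no longer knows which one was meant. This is the node of Example 1.10 again.

**Proof of Theorem 2.2.**

**Step 1: a component.** We exhibit $C$ as the closure of an irreducible open set. Let $U=\{p\ne0,\ q\ne0\}$, which is open. For $p\ne0\neq q$ the linear form $a\mapsto qap$ on $M_2(K)$ is nonzero, so its kernel has dimension $3$. Hence $U$ is a vector bundle of rank $6$ over $(K^2\setminus0)\times((K^2)^*\setminus0)$ and is irreducible. By Observation 1.12, $C=\overline U$ is an irreducible component.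

**Step 2: a rational function on $C$.** We define $\lambda$. Let $U'=U\cap\{\det a\ne0\}$, an open subset of $C$; it is nonempty by Step 4 below, hence dense. On $U'$ we have $ap\ne0$, and $ap,bp\in\ker q$, which is a line. So there is a unique $\lambda$ with $bp=\lambda\,ap$. Where the coordinate $(ap)_i$ does not vanish, $\lambda=(bp)_i/(ap)_i$; so $\lambda$ is regular on $U'$ and defines an element of $K(C)$.

**Step 3: integrality.** We show that $\lambda$ satisfies a monic equation wherever $\det a$ is invertible. From $(b-\lambda a)p=0$ and $p\ne0$ we get
$$\det(b-\lambda a)=\det(a)\,\lambda^2-e(a,b)\,\lambda+\det(b)=0,\tag{4.1}$$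
where $e$ is a polynomial in the entries of $a$ and $b$. So $\lambda$ is integral over $\mathcal O_{C,c}$ at each point $c\in C$ with $\det a\neq0$.

**Step 4: two curves through one point.** We produce two limits of $\lambda$. Let $a_0$ be the identity matrix, $b_0=\operatorname{diag}(0,1)$, $c_0=(0,a_0,b_0,0)$, and
$$\gamma(t)=(te_1,\,a_0,\,b_0,\,te_2^*),\qquad\gamma'(t)=(te_2,\,a_0,\,b_0,\,te_1^*),$$
where $e_1,e_2$ is the standard basis of $K^2$ and $e_1^*,e_2^*$ the dual basis. For $\gamma$ we have $ap=te_1$ and $bp=0$, both killed by $e_2^*$. For $\gamma'$ we have $ap=te_2$ and $bp=te_2$, both killed by $e_1^*$. So both curves lie in $U'$ for $t\ne0$, and they pass through $c_0$ at $t=0$; in particular $c_0\in C$. For $t\ne0$, $\lambda=0$ along $\gamma$ and $\lambda=1$ along $\gamma'$.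

**Step 5: conclusion.** At $c_0$ the function $\det a$ is a unit, so $\lambda$ is integral over $\mathcal O_{C,c_0}$ by (4.1). Its limits along $\gamma$ and $\gamma'$ are $0\neq1$. By Observation 1.11, $C$ is not normal at $c_0$. $\blacksquare$

## 5. The common cover of $\operatorname{Rep}$ and $\operatorname{GRASS}$

To move the failure to $\operatorname{GRASS}$ we construct a variety $X$ of which both are, up to smooth factors, quotients. In Example 1.4 the two varieties even agreed on an open set.

**Lemma 5.1.** Let $Y$ be an irreducible variety and $X\subset Y\times\mathbb A^N$ an open subset whose projection to $Y$ is surjective. Then $X$ is irreducible, and $X$ is normal if and only if $Y$ is normal.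

*Proof.* $Y\times\mathbb A^N$ is irreducible, so its nonempty open subset $X$ is too. If $Y$ is normal, cover it by affine open sets $Y_0$; the coordinate rings $K[Y_0][T_1,\dots,T_N]$ of $Y_0\times\mathbb A^N$ are integrally closed, so $Y\times\mathbb A^N$ is normal, and so is $X$. Conversely, let $X$ be normal, let $y\in Y$, and choose $(y,f)\in X$. Let $h\in K(Y)$ be integral over $\mathcal O_{Y,y}$. Its pullback to $Y\times\mathbb A^N$ is integral over $\mathcal O_{X,(y,f)}$, hence is given by a regular function $\hat h$ on an open neighborhood $N'$ of $(y,f)$. If $Y_1\subset Y$ is the open set where $h$ is regular, $\hat h$ and the pullback of $h$ are both regular on $N'\cap(Y_1\times\mathbb A^N)$ and agree on a dense subset, hence agree there. So $y'\mapsto\hat h(y',f)$ is a regular function on a neighborhood of $y$ that agrees with $h$ on a nonempty open set. Thus $h\in\mathcal O_{Y,y}$. $\square$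

**Proof of Lemma 2.4.** Let $G=\prod_iGL_{d_i}$ and $N=\sum_id_i^2$; note that $G$ is an open subset of $\mathbb A^N$.

**Step 1: the variety $X$.** For $M\in\operatorname{Rep}(A,\mathbf d)$, a homomorphism $Ae_i\to M$ is the choice of an element of $e_iM=K^{d_i}$. So a homomorphism $f:P\to M$ is a tuple $f\in\prod_iM_{d_i}(K)=\mathbb A^N$, whose columns are the images of the standard generators. Put
$$X=\{(M,f):\ f:P\to M\text{ surjective}\}\subset\operatorname{Rep}(A,\mathbf d)\times\mathbb A^N .$$
As a linear map, $f$ has a matrix with entries polynomial in $(M,f)$, and surjectivity means that its rank is $|\mathbf d|$. So $X$ is open.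

**Step 2: comparing $X$ with $\operatorname{Rep}$.** The projection $\mathrm{pr}:X\to\operatorname{Rep}(A,\mathbf d)$ is surjective, since for $f_i=\mathrm{id}$ the image of $f$ contains a basis of $M$. For a component $C$ of $\operatorname{Rep}(A,\mathbf d)$, the set $\mathrm{pr}^{-1}(C)$ is open in $C\times\mathbb A^N$ and surjects onto $C$. By Lemma 5.1 it is irreducible, and it is normal if and only if $C$ is. These finitely many sets are closed in $X$ and cover $X$, and none contains another, because $\mathrm{pr}$ is surjective. So they are exactly the components of $X$.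

**Step 3: the local structure of the kernel map.** Let $q:X\to\operatorname{GRASS}(A,\mathbf d)$, $(M,f)\mapsto\ker f$. It is a morphism because $f$ has constant rank on $X$. It is surjective, because each $P/C'$ of dimension vector $\mathbf d$ is isomorphic to some $M\in\operatorname{Rep}(A,\mathbf d)$. Fix bases of the spaces $e_iP$. For $D\subset P$ spanned by $d_i$ of the basis elements of $e_iP$ for each $i$, let
$$\mathcal U_D=\{C'\in\operatorname{GRASS}(A,\mathbf d):\ C'\oplus D=P\}.$$
These are open. They cover, because $C'=\bigoplus_ie_iC'$, the space $e_iC'$ has codimension $d_i$ in $e_iP$, and a subspace of codimension $d_i$ always has a complement spanned by $d_i$ elements of a given basis.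

For $C'\in\mathcal U_D$ let $\pi_{C'}:P\to D$ be the projection along $C'$; its matrix depends regularly on $C'$. Identify $D$ with $K^{\mathbf d}=\prod_iK^{d_i}$, and let each arrow $\alpha$ act on $D$ by $\pi_{C'}\circ\alpha|_D$. This is the module structure of $P/C'$ transported to $D$, and $\pi_{C'}$ is a surjective homomorphism onto it. We get a morphism $\sigma:\mathcal U_D\to X$ with $q\sigma=\mathrm{id}$. The group $G$ acts on $X$ by $g(M,f)=(gM,gf)$ without changing $\ker f$. The morphism
$$G\times\mathcal U_D\to q^{-1}(\mathcal U_D),\qquad(g,C')\mapsto g\,\sigma(C'),$$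
is an isomorphism with inverse $(M,f)\mapsto(f|_D,\ker f)$. Indeed, if $C'=\ker f$ is a complement of $D$, then $f|_D$ is an isomorphism in $G$, and $f=f|_D\circ\pi_{C'}$. Since the module structure on the target of a surjective homomorphism is determined by the homomorphism, $(M,f)=f|_D\cdot\sigma(C')$. The other composite is the identity because $\pi_{C'}|_D=\mathrm{id}$.

**Step 4: comparing $X$ with $\operatorname{GRASS}$.** Let $\mathcal D$ be a component of $\operatorname{GRASS}(A,\mathbf d)$. Then $q^{-1}(\mathcal D)$ is covered by the open subsets isomorphic to $G\times(\mathcal U_D\cap\mathcal D)$ with $\mathcal U_D\cap\mathcal D\ne\emptyset$. Each is open in $(\mathcal U_D\cap\mathcal D)\times\mathbb A^N$ and surjects onto $\mathcal U_D\cap\mathcal D$, so by Lemma 5.1 it is irreducible, and it is normal if and only if $\mathcal U_D\cap\mathcal D$ is. Any two of these open subsets meet, since $\mathcal D$ is irreducible. So $q^{-1}(\mathcal D)$ is irreducible, and it is normal if and only if $\mathcal D$ is. The sets $q^{-1}(\mathcal D)$ are closed, cover $X$, and do not contain each other since $q$ is surjective.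 So they are exactly the components of $X$.

**Step 5: matching.** The components of $X$ are the $\mathrm{pr}^{-1}(C)$ and also the $q^{-1}(\mathcal D)$. Pairing $C$ with $\mathcal D$ when $\mathrm{pr}^{-1}(C)=q^{-1}(\mathcal D)$ gives the bijection, and $C$ is normal if and only if the component of $X$ is, if and only if $\mathcal D$ is. $\blacksquare$

Theorem 2.2 and Lemma 2.4 already disprove Conjecture 2.1, in $\operatorname{Rep}$ and in $\operatorname{GRASS}$, for the truncated class. For every $L\ge2$, and for the self-injective class, we need a version of the argument in which a flag of subspaces plays the role of the eigenvalue $\lambda$.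

## 6. The radical filtration as a multivalued flag

Let $B$ be a finite-dimensional quotient of $K\langle x_1,\dots,x_r\rangle$ with $J^{L+1}=0$, where $J$ is generated by the $x_i$. Let $C$ be a component of $\operatorname{Rep}(B,d)$ and $\mathcal O\subset C$ a nonempty open subset on which $\dim J^kM=\delta_k$ is constant for $0\le k\le L$. For $M'\in C$, let $\Phi(M')$ be the set of flags $K^d=F_0\supset F_1\supset\dots\supset F_L\supset F_{L+1}=0$ with $\dim F_k=\delta_k$ for $k\le L$ and $JF_k\subset F_{k+1}$ for $0\le k\le L$, for the action of $M'$.

On $\mathcal O$ the radical filtration is a single-valued function with values in a flag variety. Its possible limits at $M'$ lie in $\Phi(M')$. If there are finitely many candidates and two of them are limits, we have a node-like situation.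

**Criterion 6.1.** Assume that $\Phi(M')$ is finite, and that there are two different flags $F$ for each of which there is a morphism $\mathbb A^1\to C$, $t\mapsto M_t$, with $M_0=M'$, and with $M_t\in\mathcal O$ and $J^kM_t=F_k$ for all $k$ and all $t\ne0$. Then $C$ is not normal at $M'$.

*Proof.*

**Step 1: the closure of the graph.** We build a birational model of $C$ that records the flag. The space $J^kM$ is the image of the block matrix formed by all words of length $k$ in the $x_i$. This matrix has constant rank $\delta_k$ on $\mathcal O$, so $M\mapsto(J^kM)_k$ is a morphism from $\mathcal O$ to the variety $\mathrm{Fl}$ of flags of type $\delta$. Let $\Gamma\subset\mathcal O\times\mathrm{Fl}$ be its graph, $Z$ the closure of $\Gamma$ in $C\times\mathrm{Fl}$, and $\pi:Z\to C$ the projection. As $\Gamma\cong\mathcal O$ is irreducible, so is $Z$. The map $\pi$ is projective, so its image is closed; it contains $\mathcal O$, hence $\pi$ is surjective. A graph is closed, so $\pi^{-1}(\mathcal O)=Z\cap(\mathcal O\times\mathrm{Fl})=\Gamma\cong\mathcal O$, and $\pi$ is birational.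

**Step 2: the fiber over $M'$.** We show that it is finite with at least two points. The condition $JF_k\subset F_{k+1}$ for all $k$ is closed on $C\times\mathrm{Fl}$ and holds on $\Gamma$ (for $k=L$ because $J^{L+1}=0$), hence on $Z$. So $\pi^{-1}(M')\subset\{M'\}\times\Phi(M')$ is finite. For each of the two given flags $F$, the points $(M_t,F)$ with $t\ne0$ lie in $\Gamma$, so $(M_0,F)=(M',F)$ lies in $Z$.

**Step 3: Zariski's Main Theorem.** A finite set with at least two points is disconnected. If $C$ were normal at $M'$, it would be normal on an open neighborhood $N$ of $M'$, and $\pi^{-1}(N)\to N$ would be a projective birational morphism onto a normal variety. By Zariski's Main Theorem (Hartshorne, *Algebraic Geometry*, III.11.4) its fibers are connected. This contradicts Step 2. $\square$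

## 7. A matrix pencil with two eigenlines and two ways to deform it

We need a module $M'$ with exactly two admissible flags. Take its essential part to be four-dimensional with basis $g,u,v,v'$, where $x$ and $y$ map $\langle g,u\rangle$ to $\langle v,v'\rangle$ and kill $v,v'$:
$$xg=v',\quad yg=\mu v',\qquad xu=v,\quad yu=\lambda v .$$
Use $x$ to identify $\langle g,u\rangle$ with $\langle v',v\rangle$; then $y$ is diagonal with eigenvalues $\mu,\lambda$. A line in $\langle g,u\rangle$ whose images under $x$ and $y$ lie in one common line is an eigenline. If $\lambda\ne\mu$ there are two such lines, $\langle g\rangle$ and $\langle u\rangle$. This is the pair $(a_0,b_0)$ of Section 4 in another form.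

Next, $M'$ must be a limit in two ways. To make $u$ a member of the radical generated by $g$, add $tu$ to $xg$. To remove $v'$ from the socle, let $yv'$ be a multiple of $v$. If we also want $yxg=xyg=0$, then $0=y(v'+tu)=yv'+t\lambda v$ forces $yv'=-\lambda tv$. If we want $x^2g=y^2g$, then $x(v'+tu)=tv$ must equal $\mu yv'=-\lambda\mu tv$, which forces $\lambda\mu=-1$. The last two wishes are needed only for Theorem 2.3(b), but one choice serves both parts.

**The modules.** Let $L\ge2$. Choose $\lambda\in K^*$ with $\lambda^2\ne-1$ (possible, as $K$ is infinite) and put $\mu=-1/\lambda$. Then $\lambda\mu=-1$, $\lambda\ne\mu$, and both are nonzero. Let $K^{L+2}$ have basis $h_1,\dots,h_{L-2},g,u,v,v'$ (no $h$'s if $L=2$). Write $x=x_1$, $y=x_2$, and let $x_i=0$ for $i\ge3$. In all modules below,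
$$xh_i=h_{i+1},\quad yh_i=0\quad(1\le i<L-2),\qquad xh_{L-2}=g,\quad yh_{L-2}=u.\tag{7.1}$$

The family $M_t$, for $t\in K$, is given by (7.1) and
$$xg=v'+tu,\quad yg=\mu v',\quad xu=v,\quad yu=\lambda v,\quad xv'=0,\quad yv'=-\lambda tv,\quad xv=yv=0.\tag{7.2}$$
The family $M_t^*$ is given by (7.1) and
$$xu=v+tg,\quad yu=\lambda v,\quad xg=v',\quad yg=\mu v',\quad xv=0,\quad yv=-\mu tv',\quad xv'=yv'=0.\tag{7.3}$$
Formulas (7.3) arise from (7.2) by exchanging $g\leftrightarrow u$, $v\leftrightarrow v'$, $\lambda\leftrightarrow\mu$, while (7.1) is left as it is. At $t=0$ both families give the same module $M'$, with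
$$xg=v',\quad yg=\mu v',\quad xu=v,\quad yu=\lambda v,\quad Jv=Jv'=0.\tag{7.4}$$

Define two flags by $F_k=F_k^*=\langle h_{k+1},\dots,h_{L-2},g,u,v,v'\rangle$ for $0\le k\le L-2$, by
$$F_{L-1}=\langle u,v,v'\rangle,\quad F_L=\langle v\rangle,\qquad F^*_{L-1}=\langle g,v,v'\rangle,\quad F^*_L=\langle v'\rangle,$$
and by $F_{L+1}=F^*_{L+1}=0$. The dimensions are $\delta_k=L+2-k$ for $k\le L-1$ and $\delta_L=1$.

**Lemma 7.1.**

1. For all $t$ and $0\le k\le L$: $JF_k\subset F_{k+1}$ in $M_t$, and $JF^*_k\subset F^*_{k+1}$ in $M^*_t$. So $J^{L+1}M_t=0=J^{L+1}M_t^*$.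
2. For $t\ne0$ and $0\le k\le L$: $J^kM_t=F_k$ and $J^kM^*_t=F^*_k$.
3. For $t\ne0$: $\operatorname{soc}M_t=\langle v\rangle$ and $\operatorname{soc}M_t^*=\langle v'\rangle$.
4. For flags of type $\delta$, $\Phi(M')=\{F,F^*\}$.

*Proof.*

**Parts 1 and 2.** We compute $JF_k$ in $M_t$, step by step down the flag. From (7.2),
$$J\langle g,u,v,v'\rangle=\langle v'+tu,\ \mu v',\ v\rangle\subset\langle u,v,v'\rangle,$$
with equality if $t\ne0$, because $\mu\ne0$. This is the case $k=L-2$. For $k\le L-3$, (7.1) shows that $JF_k$ is spanned by $h_{k+2},\dots,h_{L-2},g,u$ together with $J\langle g,u,v,v'\rangle$. So $JF_k\subset F_{k+1}$ for all $t$, with equality if $t\ne0$. Next, $JF_{L-1}=J\langle u,v,v'\rangle=\langle v\rangle=F_L$, since $xu=v$ and all other images are multiples of $v$. Finally $JF_L=J\langle v\rangle=0$. This proves the inclusions, and for $t\ne0$ induction from $F_0=M_t$ gives $J^kM_t=F_k$.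

For $M_t^*$, (7.3) gives $J\langle g,u,v,v'\rangle=\langle v+tg,\ \lambda v,\ v'\rangle\subset\langle g,v,v'\rangle$, with equality if $t\ne0$, because $\lambda\neq0$. For $k\le L-3$, $JF_k^*$ is again spanned by $h_{k+2},\dots,h_{L-2},g,u$ together with this space. Next, $J\langle g,v,v'\rangle=\langle v'\rangle$ and $J\langle v'\rangle=0$. The conclusions follow as before.

**Part 3.** We solve $xw=yw=0$ for $w=\sum_ic_ih_i+\alpha g+\beta u+\gamma v'+\epsilon v$. In $M_t$ with $t\neq0$,
$$xw=\sum_{i<L-2}c_ih_{i+1}+c_{L-2}\,g+\alpha(v'+tu)+\beta v .$$
If this is $0$, then all $c_i=0$ (coefficients of $h_2,\dots,h_{L-2}$ and $g$), $\alpha=0$ (coefficient of $v'$) and $\beta=0$ (coefficient of $v$). Then $yw=-\lambda t\gamma v=0$ gives $\gamma=0$. So $w\in\langle v\rangle$, and $Jv=0$.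

In $M_t^*$ with $t\ne0$,
$$xw=\sum_{i<L-2}c_ih_{i+1}+c_{L-2}\,g+\alpha v'+\beta(v+tg).$$
If this is $0$, then $c_i=0$ for $i<L-2$, $\alpha=0$ (coefficient of $v'$), $\beta=0$ (coefficient of $v$), and then $c_{L-2}=0$ (coefficient of $g$). Then $yw=-\mu t\epsilon v'=0$ gives $\epsilon=0$. So $w\in\langle v'\rangle$, and $Jv'=0$.

**Part 4.** The flags $F$ and $F^*$ are in $\Phi(M')$ by part 1 with $t=0$. Conversely, let $(E_k)\in\Phi(M')$. From $JE_k\subset E_{k+1}$ and $E_0=M'$ we get $E_k\supset J^kM'$. For $t=0$ we have $J\langle g,u,v,v'\rangle=\langle v,v'\rangle$, and $JF_k$ is still spanned by $h_{k+2},\dots,h_{L-2},g,u,v,v'$ for $k\le L-3$. So $J^kM'=F_k$ for $k\le L-2$, and by dimension $E_k=F_k$ for $k\le L-2$. In particular $E_{L-2}=\langle g,u,v,v'\rangle$. The space $E_{L-1}\subset E_{L-2}$ has dimension $3$ and contains $JE_{L-2}=\langle v,v'\rangle$, so $E_{L-1}=\langle\alpha g+\beta u,\,v,\,v'\rangle$ with $(\alpha,\beta)\ne0$. The line $E_L$ contains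
$$x(\alpha g+\beta u)=\alpha v'+\beta v\quad\text{and}\quad y(\alpha g+\beta u)=\alpha\mu v'+\beta\lambda v .$$
These two vectors are linearly dependent, so $\alpha\beta(\lambda-\mu)=0$, and $\alpha\beta=0$ as $\lambda\ne\mu$. If $\alpha=0$, then $E_{L-1}=\langle u,v,v'\rangle$ and $E_L=\langle v\rangle$, so $E=F$. If $\beta=0$, then $E=F^*$. $\square$

## 8. Truncated algebras with $L\ge2$ and at least two loops at a vertex

**Proof of Theorem 2.3(a).**

**Step 1: reduction to one vertex.** Since $\mathbf d$ is concentrated at a vertex with $r\ge2$ loops, all other arrows act between spaces at least one of which is $0$. So $\operatorname{Rep}(A,\mathbf d)=\operatorname{Rep}(T,L+2)$ with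
$$T=K\langle x_1,\dots,x_r\rangle/(\text{words of length }L+1).$$

**Step 2: an open set with constant radical dimensions.** We single out the modules whose radical filtration has type $\delta$ in a stable way. Let
$$\mathcal O=\{M\in\operatorname{Rep}(T,L+2):\ \dim J^{L-1}M\ge3,\ \dim\operatorname{soc}M\le1\}.$$
These are conditions that ranks be large, so $\mathcal O$ is open. Let $M\in\mathcal O$. If $J^{k+1}M=J^kM$, then $J^kM=0$ by nilpotency; so the dimensions $\dim J^kM$ strictly decrease until they reach $0$. Going from $\dim M=L+2$ to $\dim J^{L-1}M\ge3$ takes $L-1$ strict decreases, so each is by exactly $1$, and $\dim J^kM=L+2-k$ for $k\le L-1$. As $J^{L+1}M=0$, we have $J^LM\subset\operatorname{soc}M$, so $\dim J^LM\le1$. If $J^LM=0$, the three-dimensional space $J^{L-1}M$ would lie in $\operatorname{soc}M$, a contradiction. So $\dim J^kM=\delta_k$ for all $0\le k\le L$.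

**Step 3: $\mathcal O$ is irreducible and its closure is a component.** Let $E$ be the variety of pairs consisting of a flag $(F_k)$ of type $\delta$ in $K^{L+2}$ and a tuple $(x_i)\in M_{L+2}(K)^r$ with $x_iF_k\subset F_{k+1}$ for $0\le k\le L$, where $F_{L+1}=0$. For a fixed flag the tuples form a vector space, whose dimension does not depend on the flag since $GL_{L+2}$ acts transitively on flags. So $E$ is a vector bundle over a flag variety, hence irreducible. Words of length $L+1$ in the $x_i$ are zero, so $E$ projects to $\operatorname{Rep}(T,L+2)$. The image contains $\mathcal O$: for $M\in\mathcal O$ use the flag $(J^kM)$, which has type $\delta$ by Step 2. So $\mathcal O$ is the image of a nonempty open subset of $E$ and is irreducible, provided it is nonempty. For $t\ne0$, Lemma 7.1 gives $\dim J^{L-1}M_t=3$ and $\dim\operatorname{soc}M_t=1$, and the same for $M_t^*$; so $M_t,M_t^*\in\mathcal O$. By Observation 1.12, $C=\overline{\mathcal O}$ is a component of $\operatorname{Rep}(T,L+2)$.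

**Step 4: applying the criterion.** The maps $t\mapsto M_t$ and $t\mapsto M^*_t$ are morphisms from $\mathbb A^1$ to $\operatorname{Rep}(T,L+2)$. For $t\ne0$ they take values in $\mathcal O$, so $M'=M_0=M_0^*$ lies in $C$. Their radical filtrations for $t\ne0$ are the constant flags $F\ne F^*$, and $\Phi(M')=\{F,F^*\}$ is finite. By Criterion 6.1, $C$ is not normal at $M'$. $\blacksquare$

**Remark 8.1 (where a direct proof of normality breaks).** The projection $E\to\operatorname{Rep}(T,L+2)$ is projective, and $E$ is irreducible, so its image is closed and irreducible; it contains $\mathcal O$, so it equals $C$. Thus $C$ is the image of a smooth variety, and one could hope to prove $C$ normal by showing that polynomial functions on $M_{L+2}(K)^r$ give all global functions on $E$. If that were so, $K[C]$ would equal the integrally closed ring $\Gamma(E,\mathcal O_E)$. Step 4 shows that this surjectivity fails, and the reason is visible in the fiber of $E\to C$ over $M'$: it is $\Phi(M')$, two isolated points. Section 10 shows that for $L=1$ the same plan succeeds.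

## 9. The Frobenius algebra $K[x,y]/(xy,\,x^2-y^2)$

**Proof of Theorem 2.3(b).** Let $I=(xy,yx,x^2-y^2)\subset K\langle x,y\rangle$ and $A=K\langle x,y\rangle/I$.

**Step 1: $I$ is admissible and $J^3=0$.** A word of length $3$ contains $xy$ or $yx$, or it is $x^3$ or $y^3$. Modulo $I$ we have $x^3\equiv xy^2=(xy)y\equiv0$ and $y^3\equiv yx^2=(yx)x\equiv0$. So all words of length $3$ are in $I$, and $J^3=0$. Moreover $A$ is commutative and is spanned by $1,x,y,s$ with $s=x^2=y^2$.

**Step 2: the families are $A$-modules.** Take $L=2$, $r=2$ in Section 7. In $M_t$ all words of length two kill $u,v,v'$, since $Ju$ and $Jv'$ lie in $\langle v\rangle$ and $Jv=0$. On $g$,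
$$xyg=\mu xv'=0,\qquad yxg=y(v'+tu)=-\lambda tv+t\lambda v=0,$$
$$x^2g=x(v'+tu)=tv,\qquad y^2g=\mu yv'=-\lambda\mu tv=tv .$$
So $M_t$ is an $A$-module for all $t$. In $M_t^*$ all words of length two kill $g,v,v'$, and on $u$,
$$xyu=\lambda xv=0,\qquad yxu=y(v+tg)=-\mu tv'+t\mu v'=0,$$
$$x^2u=x(v+tg)=tv',\qquad y^2u=\lambda yv=-\lambda\mu tv'=tv'.$$
So $M_t^*$ is an $A$-module as well.

**Step 3: $\dim A=4$ and $A$ is self-injective.** Let $t\ne0$. By Lemma 7.1, $JM_t=\langle u,v,v'\rangle$, so $M_t=\langle g\rangle+JM_t$ is generated by $g$ by Nakayama's lemma. So $A$ surjects onto a module of dimension $4$. As $A$ is spanned by four elements, $\dim A=4$ and $1,x,y,s$ is a basis. Consider the symmetric bilinear form that sends $(a,b)$ to the $s$-coefficient of $ab$. On basis elements its only nonzero values are $(1,s)=(s,1)=(x,x)=(y,y)=1$, because $xy=0$ and $Js=0$. It is nondegenerate, so $A$ is a Frobenius algebra and hence self-injective.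

**Step 4: the component.** Let $\mathcal O=\{M\in\operatorname{Rep}(A,4):\dim M/JM\le1\}$. It is open, since the condition is $\dim JM\ge3$. Each $M\in\mathcal O$ is cyclic by Nakayama's lemma, hence a quotient of ${}_AA$, and it has dimension $4=\dim A$; so $M\cong{}_AA$. Conversely $\dim A/J=1$. Thus $\mathcal O$ is the $GL_4$-orbit of ${}_AA$; it is irreducible, and by Observation 1.12 its closure $C$ is a component. On $\mathcal O$ the dimensions of $J^kM$ for $k=0,1,2$ are $(4,3,1)=\delta$, since $J=\langle x,y,s\rangle$ and $J^2=\langle s\rangle$.

**Step 5: applying the criterion.** For $t\ne0$, $\dim JM_t=3=\dim JM_t^*$ by Lemma 7.1, so $M_t,M_t^*\in\mathcal O$, with constant radical filtrations $F\ne F^*$. At $t=0$ both families reach $M'\in C$, and $\Phi(M')=\{F,F^*\}$. By Criterion 6.1, with $B=A$, $C$ is not normal at $M'$. $\blacksquare$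

## 10. Radical square zero: collapsing a bundle over a product of Grassmannians

We now prove Theorem 2.5. By Lemma 2.4 it suffices to treat $\operatorname{Rep}(A,\mathbf d)$. Put $V_i=K^{d_i}$ and $W=\prod_\alpha\operatorname{Hom}(V_{s(\alpha)},V_{t(\alpha)})$. As $J^2=0$, $\operatorname{Rep}(A,\mathbf d)$ consists of the $x\in W$ with $x_\beta x_\alpha=0$ for all paths $\beta\alpha$.

**Step 1: every component is the image of a vector bundle.** For $\mathbf u\le\mathbf d$ let $\mathrm{Gr}=\prod_i\mathrm{Gr}(u_i,V_i)$, where $\mathrm{Gr}(u_i,V_i)$ is the Grassmannian of $u_i$-dimensional subspaces,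
$$Z_{\mathbf u}=\{(U,x)\in\mathrm{Gr}\times W:\ \operatorname{im}x_\alpha\subset U_{t(\alpha)},\ U_{s(\alpha)}\subset\ker x_\alpha\ \text{ for all }\alpha\},$$
and let $C_{\mathbf u}$ be the image of the projection $\pi:Z_{\mathbf u}\to W$. For fixed $U$, the possible $x$ form the vector space $\bigoplus_\alpha\operatorname{Hom}(V_{s(\alpha)}/U_{s(\alpha)},U_{t(\alpha)})$. So $Z_{\mathbf u}$ is a vector bundle over $\mathrm{Gr}$, smooth and irreducible. As $\mathrm{Gr}$ is projective, $\pi$ is projective, and $C_{\mathbf u}$ is closed and irreducible. If $(U,x)\in Z_{\mathbf u}$ and $\beta\alpha$ is a path, then $\operatorname{im}x_\alpha\subset U_{t(\alpha)}=U_{s(\beta)}\subset\ker x_\beta$; so $C_{\mathbf u}\subset\operatorname{Rep}(A,\mathbf d)$. Conversely each $M\in\operatorname{Rep}(A,\mathbf d)$ lies in some $C_{\mathbf u}$: take $U=JM$, which contains all images and is killed by all arrows because $J^2M=0$. So $\operatorname{Rep}(A,\mathbf d)$ is the finite union of the closed irreducible sets $C_{\mathbf u}$, and every component is some $C_{\mathbf u}$. We show that every $C_{\mathbf u}$ is normal.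

**Step 2: reduction to a surjectivity.** It suffices to prove that
$$\pi^*:K[W]\to\Gamma(Z_{\mathbf u},\mathcal O)\ \text{ is surjective.}\tag{10.1}$$
Since $\pi$ maps $Z_{\mathbf u}$ onto $C_{\mathbf u}$, the kernel of $\pi^*$ is the ideal of $C_{\mathbf u}$. So (10.1) gives $K[C_{\mathbf u}]\cong\Gamma(Z_{\mathbf u},\mathcal O)$. The latter ring is integrally closed: an element of its fraction field that is integral over it is a rational function on $Z_{\mathbf u}$, integral over every local ring of the smooth variety $Z_{\mathbf u}$, hence regular everywhere. So $C_{\mathbf u}$ is normal.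

**Step 3: functions as sections on $\mathrm{Gr}$.** We rewrite both sides of (10.1). Let $R_i\subset V_i$ be the tautological subbundles on $\mathrm{Gr}$ and $Q_i=V_i/R_i$. The bundle $Z_{\mathbf u}$ is $\bigoplus_\alpha Q_{s(\alpha)}^*\otimes R_{t(\alpha)}$, and functions on its total space are sections of the symmetric algebra of the dual:
$$\Gamma(Z_{\mathbf u},\mathcal O)=H^0\Big(\mathrm{Gr},\operatorname{Sym}\Big(\bigoplus_\alpha Q_{s(\alpha)}\otimes R^*_{t(\alpha)}\Big)\Big),\qquad K[W]=\operatorname{Sym}\Big(\bigoplus_\alpha V_{s(\alpha)}\otimes V^*_{t(\alpha)}\Big).$$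
The map $\pi^*$ is induced by the surjections $V_i\to Q_i$ and $V_i^*\to R_i^*$.

The smallest instance is Example 3.1: one loop, $d=2$, $u=1$. Then $\mathrm{Gr}=\mathbb P^1$, $Q\cong\mathcal O(1)$, $R^*\cong\mathcal O(1)$, and in degree $k$ the map is $\operatorname{Sym}^k(V\otimes V^*)\to H^0(\mathbb P^1,\mathcal O(2k))$. It is surjective since $V\to H^0(\mathcal O(1))$ and $V^*\to H^0(\mathcal O(1))$ are isomorphisms and products of $2k$ linear forms in two variables span all forms of degree $2k$. In general, multiplication of sections on a flag variety plays the same role.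

**Step 4: facts about Schur functors.** We recall the tools. Let $V$ have dimension $n$, and let $\mathrm{Fl}(V)$ be the variety of full flags $0=W_0\subset W_1\subset\dots\subset W_n=V$, with line bundles $\ell_j=W_j/W_{j-1}$. For integers $a_1\ge\dots\ge a_n$ (a dominant weight) put
$$\nabla(a)=H^0\big(\mathrm{Fl}(V),\ \ell_n^{a_1}\otimes\ell_{n-1}^{a_2}\otimes\dots\otimes\ell_1^{a_n}\big),$$
a $GL(V)$-module. For a partition $\lambda$, let $S_\lambda$ be the strict polynomial Schur functor with $S_\lambda(V)\cong\nabla(\lambda)$, and $S_\lambda(V)=0$ if $\lambda$ has more than $n$ parts. For example $S_{(k)}=\operatorname{Sym}^k$ and $S_{(1,1)}=\Lambda^2$. Being polynomial functors, the $S_\lambda$ apply to vector bundles. For a bundle $E$ of rank $m$, with flag bundle $\mathrm{Fl}(E)$ over the base, $S_\lambda(E)$ is the direct image of the line bundle on $\mathrm{Fl}(E)$ defined by the formula above, because both are the bundle associated with the $GL_m$-module $\nabla(\lambda)$. A *natural filtration* of a functor is one by polynomial subfunctors; applied to vector bundles it gives a filtration by subbundles, compatible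 with the maps induced by bundle maps. The following facts hold in all characteristics.

* (F1) $\operatorname{Sym}^k(E\otimes F)$ has a finite natural filtration with subquotients $S_\lambda(E)\otimes S_\lambda(F)$, $|\lambda|=k$ (Akin–Buchsbaum–Weyman, *Schur functors and Schur complexes*, Adv. Math. 44 (1982)).
* (F2) $S_\lambda\otimes S_\mu$ has a finite natural filtration with subquotients Schur functors (Boffi, *The universal form of the Littlewood–Richardson rule*, Adv. Math. 68 (1988)).
* (F3) For dominant $\mathcal L,\mathcal L'$ on $GL_n/B$, the multiplication $H^0(\mathcal L)\otimes H^0(\mathcal L')\to H^0(\mathcal L\otimes\mathcal L')$ is surjective (Ramanan–Ramanathan, Invent. Math. 79 (1985)).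

For instance, (F1) for $k=2$ says that $\Lambda^2E\otimes\Lambda^2F$ embeds in $\operatorname{Sym}^2(E\otimes F)$ through the $2\times2$ minors, with quotient $\operatorname{Sym}^2E\otimes\operatorname{Sym}^2F$. We also use that $\operatorname{End}_{GL(V)}\nabla(a)=K$, which follows from Frobenius reciprocity because the highest weight $a$ has multiplicity one in $\nabla(a)$.

**Step 5: one vertex.** We drop the index $i$ and write $n=d$. The claim is that for all partitions $\mu,\nu$ the map
$$S_\mu(V)\otimes S_\nu(V^*)\to H^0\big(\mathrm{Gr}(u,V),\,S_\mu(Q)\otimes S_\nu(R^*)\big)\tag{10.2}$$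
is surjective. If $\mu$ has more than $n-u=\operatorname{rk}Q$ parts, or $\nu$ more than $u$ parts, the target is $0$. Otherwise consider $\mathrm{Fl}=\mathrm{Fl}(Q)\times_{\mathrm{Gr}}\mathrm{Fl}(R)$. A point of it is a subspace $W_u=R$ with full flags in $V/R$ and in $R$, that is, a full flag in $V$; so $\mathrm{Fl}=\mathrm{Fl}(V)$. Put
$$\mathcal L_\mu=\ell_n^{\mu_1}\otimes\dots\otimes\ell_{u+1}^{\mu_{n-u}},\qquad\mathcal L'_\nu=\ell_1^{-\nu_1}\otimes\dots\otimes\ell_u^{-\nu_u}.$$
On $\mathrm{Fl}(V)$ they belong to the weights $(\mu_1,\dots,\mu_{n-u},0,\dots,0)$ and $(0,\dots,0,-\nu_u,\dots,-\nu_1)$, which are both dominant. The lines $\ell_n,\dots,\ell_{u+1}$ come from the flag in $Q$, and $\ell_1^{-1},\dots,\ell_u^{-1}$ from the dual flag in $R^*$, whose rank-one quotient is $W_1^*=\ell_1^{-1}$. So $S_\mu(Q)$ and $S_\nu(R^*)$ are the direct images of $\mathcal L_\mu$ and $\mathcal L'_\nu$. The direct image of $\mathcal L_\mu\otimes\mathcal L'_\nu$ along $\mathrm{Fl}\to\mathrm{Gr}$ is $S_\mu(Q)\otimes S_\nu(R^*)$, by the Künneth formula locally on $\mathrm{Gr}$. Hence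
$$H^0\big(\mathrm{Gr},S_\mu(Q)\otimes S_\nu(R^*)\big)=H^0(\mathrm{Fl},\mathcal L_\mu\otimes\mathcal L'_\nu).\tag{10.3}$$

Over $\mathrm{Fl}$ there are surjections $S_\mu(V)\to S_\mu(Q)\to\mathcal L_\mu$. The first is surjective because $V\to Q$ is locally split. The second is evaluation along the fibers of $\mathrm{Fl}(Q)\to\mathrm{Gr}$; it is surjective because on these homogeneous fibers the equivariant line bundle has a nonzero section, whose translates generate it. The composite yields a nonzero $GL(V)$-map $S_\mu(V)\to H^0(\mathrm{Fl},\mathcal L_\mu)$. Both sides are isomorphic to $\nabla(\mu)$, and $\operatorname{End}\nabla(\mu)=K$, so it is an isomorphism. In the same way the surjections $S_\nu(V^*)\to S_\nu(R^*)\to\mathcal L'_\nu$ give an isomorphism $S_\nu(V^*)\cong H^0(\mathrm{Fl},\mathcal L'_\nu)$; here one views $\mathrm{Fl}$ as the variety of full flags of $V^*$. Under these isomorphisms and (10.3), the map (10.2) sends a pair of sections to their product, so it is the multiplication map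
$$H^0(\mathrm{Fl},\mathcal L_\mu)\otimes H^0(\mathrm{Fl},\mathcal L'_\nu)\to H^0(\mathrm{Fl},\mathcal L_\mu\otimes\mathcal L'_\nu),$$
which is surjective by (F3).

**Step 6: all vertices.** As $\mathrm{Gr}=\prod_i\mathrm{Gr}(u_i,V_i)$, the Künneth formula shows that for all families of partitions the map
$$\bigotimes_iS_{\mu_i}(V_i)\otimes S_{\nu_i}(V_i^*)\to H^0\Big(\mathrm{Gr},\ \bigotimes_iS_{\mu_i}(Q_i)\otimes S_{\nu_i}(R_i^*)\Big)\tag{10.4}$$
is the tensor product of the maps (10.2) for the single vertices. So it is surjective.

**Step 7: passing through filtrations.** Let $\mathfrak F((E_i),(F_i))$ be a functor with a finite natural filtration whose subquotients are of the form $\bigotimes_iS_{\mu_i}(E_i)\otimes S_{\nu_i}(F_i)$. We show by induction on the length of the filtration that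
$$\mathfrak F(V,V^*)\to H^0(\mathrm{Gr},\mathfrak F(Q,R^*))\ \text{ is surjective.}$$
Length one is (10.4). For greater length take an exact sequence $0\to\mathfrak F'\to\mathfrak F\to\mathfrak F''\to0$ with shorter filtrations on the outer terms. Let $\sigma\in H^0(\mathfrak F(Q,R^*))$. Its image in $H^0(\mathfrak F''(Q,R^*))$ comes from an element of $\mathfrak F''(V,V^*)$ by induction, and this element lifts to $\mathfrak F(V,V^*)$, as $\mathfrak F(V,V^*)\to\mathfrak F''(V,V^*)$ is surjective. Subtracting the image of the lift from $\sigma$, we may assume that $\sigma$ maps to $0$ in $H^0(\mathfrak F''(Q,R^*))$. Then $\sigma\in H^0(\mathfrak F'(Q,R^*))$ by left exactness of $H^0$, and by induction it comes from $\mathfrak F'(V,V^*)$.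

**Step 8: the symmetric powers have such filtrations.** We have
$$\operatorname{Sym}^k\Big(\bigoplus_\alpha E_{s(\alpha)}\otimes F_{t(\alpha)}\Big)=\bigoplus_{\sum k_\alpha=k}\ \bigotimes_\alpha\operatorname{Sym}^{k_\alpha}\big(E_{s(\alpha)}\otimes F_{t(\alpha)}\big).$$
By (F1) applied to each arrow, each summand has a finite natural filtration with subquotients $\bigotimes_\alpha S_{\lambda_\alpha}(E_{s(\alpha)})\otimes S_{\lambda_\alpha}(F_{t(\alpha)})$. Group the factors by variables: the factors in $E_i$ are the $S_{\lambda_\alpha}(E_i)$ with $s(\alpha)=i$, those in $F_i$ are the $S_{\lambda_\alpha}(F_i)$ with $t(\alpha)=i$. Loops cause no trouble, as $E_i$ and $F_i$ are separate variables. Repeated use of (F2) refines the filtration to one with subquotients $\bigotimes_iS_{\mu_i}(E_i)\otimes S_{\nu_i}(F_i)$. By Step 7, with $E_i=V_i$ and $F_i=V_i^*$ mapping to $Q_i$ and $R_i^*$, the map $\pi^*$ is surjective in each degree $k$. This is (10.1). $\blacksquare$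

## 11. One vertex with $r$ loops

**Proof of Corollary 2.6.** If $L\ge2$ and $r\ge2$, non-normal components exist in $\operatorname{Rep}(A,L+2)$ by Theorem 2.3(a), and in $\operatorname{GRASS}(A,L+2)$ by Lemma 2.4. If $L=1$, all components are normal by Theorem 2.5. It remains to treat $r\le1$ for $\operatorname{Rep}$; Lemma 2.4 then transfers the result to $\operatorname{GRASS}$.

If $r=0$, then $\operatorname{Rep}(A,d)$ is a point.

If $r=1$, then $\operatorname{Rep}(A,d)=\{x\in M_d(K):x^{L+1}=0\}$ is the union of the nilpotent conjugacy classes whose Jordan block sizes form a partition of $d$ with parts at most $L+1$. Among these partitions there is a largest one in the dominance order, namely $(L+1,\dots,L+1,\rho)$ with $0\le\rho\le L$: the sum of the first $j$ parts of any partition of $d$ with parts at most $L+1$ is at most $\min(j(L+1),d)$, and this is the corresponding sum for the given partition. By Gerstenhaber's theorem, the closure of a nilpotent conjugacy class is the union of the classes whose partitions are smaller or equal in the dominance order. So $\operatorname{Rep}(A,d)$ is the closure of a single conjugacy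 class. Such closures are normal in every characteristic (Kraft–Procesi, Invent. Math. 53 (1979), in characteristic $0$; Donkin, Invent. Math. 101 (1990), in general). $\blacksquare$
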